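# Volumes of Minkowski sums of irreducible lattice tuples

## 1. Lattice polygons with mixed volume two

Measure a polygon $P$ in the plane by $\mathrm{Vol}(P)=2\cdot\mathrm{area}(P)$, so that the triangle $\Delta_2=\mathrm{conv}(0,e_1,e_2)$ has $\mathrm{Vol}(\Delta_2)=1$. For two polygons put
$$V(P,Q)=\tfrac12\big(\mathrm{Vol}(P+Q)-\mathrm{Vol}(P)-\mathrm{Vol}(Q)\big).$$
This is the mixed volume in the plane, normalized so that $V(P,P)=\mathrm{Vol}(P)$. We look at three kinds of pairs of lattice polygons, all with $V=2$, and compute the volume of the sum.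

The pair $(\Delta_2,2\Delta_2)$ has sum $3\Delta_2$. So $V=\frac12(9-1-4)=2$, and the sum has volume $9$.

Let $T=\mathrm{conv}(0,2e_1,e_2)$, with $\mathrm{Vol}(T)=2$. The pair $(T,T)$ has $V=2$, and its sum $2T$ has volume $8$.

Now take the segment $[0,e_1]$ and $T_k=\mathrm{conv}(0,ke_1,2e_2)$. The sum is a trapezoid with parallel sides $k+1$ and $1$ and height $2$. Its area is $k+2$, so its volume is $2k+4$. Since $\mathrm{Vol}([0,e_1])=0$ and $\mathrm{Vol}(T_k)=2k$, we get $V=\frac12(2k+4-2k)=2$ for every $k$.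

In the third family the mixed volume stays at $2$ while the volume of the sum tends to infinity. The segment is to blame: it measures $T_k$ only in the vertical direction, so $T_k$ can grow horizontally for free. If this degeneration is forbidden, how large can the sum be? In the plane the pair $(\Delta_2,2\Delta_2)$ with value $9$ will turn out to be the best. The talk is about whether the analogous pattern persists in every dimension.

## 2. Irreducible tuples and the number $b_d(m)$

Let $d\ge1$ and $[d]=\{1,\dots,d\}$. A lattice polytope in $\mathbb R^d$ is the convex hull of finitely many points of $\mathbb Z^d$. Write $\mathrm{Vol}$ for $d!$ times Euclidean volume, so that $\Delta_d=\mathrm{conv}(0,e_1,\dots,e_d)$ has $\mathrm{Vol}(\Delta_d)=1$. The normalized mixed volume $V(P_1,\dots,P_d)$ is the unique symmetric function, Minkowski-multilinear in each argument, with $V(P,\dots,P)=\mathrm{Vol}(P)$. It is defined for all convex bodies. We write $V(A^{a},B^{b},\dots)$ when arguments are repeated.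

**Definition 1 (irreducible).** A $d$-tuple $(P_1,\dots,P_d)$ of lattice polytopes in $\mathbb R^d$ with $V(P_1,\dots,P_d)>0$ is *reducible* if there is $I\subseteq[d]$ with $1\le|I|\le d-1$ and $\dim\big(\sum_{i\in I}P_i\big)=|I|$. Otherwise it is *irreducible*. It is *full-dimensional* if every $P_i$ has dimension $d$.

The pair $([0,e_1],T_k)$ above is reducible, with $I=\{1\}$. A full-dimensional tuple is always irreducible. In the plane the converse holds: irreducibility forbids $\dim P_i=1$, and $V>0$ forbids points. In dimension $3$ there are others: for the triple $(D,\Delta_3,\Delta_3)$ with $D=\mathrm{conv}(0,e_1,e_2)$, the sum over $I=\{1\}$ has dimension $2\ne1$ and all other partial sums have dimension $3$. So it is irreducible once $V>0$ is known, and that will follow from Fact 2 below.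

**Definition 2.** For $d,m\ge1$ let $b_d(m)$ be the smallest number such that $\mathrm{Vol}(P_1+\dots+P_d)\le b_d(m)$ for every irreducible $d$-tuple of lattice polytopes in $\mathbb R^d$ with $V(P_1,\dots,P_d)=m$. (It is finite, by Esterov–Gusev.)

The tuple $(\Delta_d,\dots,\Delta_d,m\Delta_d)$ is irreducible and has mixed volume $m\,V(\Delta_d,\dots,\Delta_d)=m$. Its sum is $(m+d-1)\Delta_d$. Hence
$$b_d(m)\ \ge\ (m+d-1)^d .\tag{1}$$
The conjecture, from Averkov, Borger and Soprunov, "Classification of triples of lattice polytopes with a given mixed volume" (arXiv:1902.00891), is that equality holds in (1) for all $d$ and $m$. The following was known: for $d=2$ and $d=3$ the bound is sharp among full-dimensional tuples, and $b_3(m)=(m+2)^3$ for $1\le m\le4$. We will not use these results. The conjecture is false, already for $d=4$ and $m=2$.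

**Theorem 1.** Let $D=\mathrm{conv}(0,e_1,e_2,e_3)$ and $Q=\mathrm{conv}(0,2e_1,2e_2,2e_3,e_4)$ in $\mathbb R^4$. The tuple $(D,D,Q,Q)$ is irreducible, $V(D,D,Q,Q)=2$, and $\mathrm{Vol}(D+D+Q+Q)=640>625=(2+4-1)^4$.

**Theorem 2.**

- (a) For $d\le3$: $b_d(m)=(m+d-1)^d$ for all $m\ge1$.
- (b) For every $d\ge4$: $b_d(m)>(m+d-1)^d$ for all $2\le m\le2^{d-2}$. Hence the conjectured formula holds for all $m$ in dimension $d$ if and only if $d\le3$.
- (c) For every $d\ge2$: $b_d(m)=(m+d-1)^d$ for $m=1$ and for all $m\ge m_0(d):=2^{1+(d-2)(d-3)/2}\,d^{\,2d-2}$.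
- (d) For all $d\ge2$, $m\ge1$: $b_d(m)\le((2d-1)m)^d$. For fixed $m\ge2$,
$$\liminf_{d\to\infty}\Big(\frac{b_d(m)}{(m+d-1)^d}\Big)^{1/d}\ \ge\ \kappa_m:=\frac{(m-1)\,m^{1/(m-1)}}{e\ln m}>1,$$
so the conjectured value is too small by a factor exponential in $d$.

## 3. Facts about mixed volumes

The facts in this section come from R. Schneider, *Convex Bodies: The Brunn–Minkowski Theory*, 2nd ed., Theorems 5.1.7, 5.1.8, 7.2.1 and 7.3.1. Integrality follows from Bernstein's theorem. Write $h_K(u)=\max_{x\in K}\langle x,u\rangle$ for the support function of a convex body $K$, and $P^u$ for the face of $P$ on which $\langle\cdot,u\rangle$ is maximal.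

**Fact 1.** Mixed volumes are nonnegative and translation invariant. Normalized mixed volumes of lattice polytopes are integers.

**Fact 2 (positivity).** $V(K_1,\dots,K_d)>0$ if and only if $\dim\sum_{i\in I}K_i\ge|I|$ for all nonempty $I\subseteq[d]$.

**Fact 3 (Alexandrov–Fenchel).** $V(A,B,R)^2\ge V(A,A,R)\,V(B,B,R)$ for convex bodies $A,B$ and any $(d-2)$-tuple $R$ of convex bodies.

**Fact 4 (facet formula).** Let $d\ge2$ and let $P_2,\dots,P_d$ be lattice polytopes. For every convex body $K$,
$$V(K,P_2,\dots,P_d)=\sum_{u\ \text{primitive}}\mu(u)\,h_K(u),$$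
where $\mu(u)$ is the normalized mixed volume, with respect to the lattice $u^\perp\cap\mathbb Z^d$, of the faces $P_2^u,\dots,P_d^u$ translated into $u^\perp$.

The textbook form of Fact 4 runs over unit normals $u/|u|$ and has Euclidean mixed volumes of the faces and a factor $\frac1d$. Multiplying by $d!$ turns $\frac1d$ into $(d-1)!$. The lattice $u^\perp\cap\mathbb Z^d$ has covolume $|u|$, so $(d-1)!$ times the Euclidean mixed volume of the faces is $|u|\mu(u)$. This $|u|$ cancels the one in $h_K(u/|u|)=h_K(u)/|u|$.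

We use multilinearity in two forms:
$$\mathrm{Vol}(\lambda A+\mu B)=\sum_{j=0}^d\binom dj\lambda^{d-j}\mu^jV(A^{d-j},B^j),\qquad \mathrm{Vol}(P_1+\dots+P_d)=\sum_{(i_1,\dots,i_d)\in[d]^d}V(P_{i_1},\dots,P_{i_d}).\tag{2}$$
Fact 2 and Definition 1 give the following: if $(P_1,\dots,P_d)$ is irreducible, then
$$\dim\sum_{i\in I}P_i\ \ge\ |I|+1\qquad\text{for all }\emptyset\ne I\subsetneq[d],\tag{3}$$
because the dimension is at least $|I|$ and is not equal to $|I|$.

Two consequences of Fact 3 will be used.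

**Lemma 1.** For convex bodies $A,B$ in $\mathbb R^d$, $d\ge 2$: $V(A^{d-1},B)^d\ge\mathrm{Vol}(A)^{d-1}\mathrm{Vol}(B)$.

*Proof.* Put $a_k=V(A^{d-k},B^k)$. If $a_0=\mathrm{Vol}(A)$ or $a_d=\mathrm{Vol}(B)$ is $0$, there is nothing to prove. Otherwise $A$ and $B$ are $d$-dimensional and all $a_k>0$ by Fact 2. Fact 3 says $a_k^2\ge a_{k-1}a_{k+1}$, so the ratios $a_{k+1}/a_k$ are nonincreasing. Hence $a_d/a_0=\prod_{k=0}^{d-1}a_{k+1}/a_k\le(a_1/a_0)^d$, which is $a_1^d\ge a_0^{d-1}a_d$. $\square$

**Lemma 2.** $V(A,A,R)\,V(B,C,R)\le2\,V(A,B,R)\,V(A,C,R)$ for convex bodies $A,B,C$ and any $(d-2)$-tuple $R$.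

*Proof.* Write $q(\cdot,\cdot)=V(\cdot,\cdot,R)$. For $s>0$, Fact 3 applied to $A$ and $B+sC$ gives
$$\big(q(A,B)+s\,q(A,C)\big)^2\ge q(A,A)\,q(B+sC,B+sC)\ge2s\,q(A,A)\,q(B,C),$$
where in the last step we dropped the nonnegative terms with $q(B,B)$ and $q(C,C)$. If $q(A,B),q(A,C)>0$, put $s=q(A,B)/q(A,C)$: the left side is $4q(A,B)^2$, and the claim follows on multiplying by $q(A,C)/(2q(A,B))$. If $q(A,C)=0$, the left side does not depend on $s$, and $s\to\infty$ forces $q(A,A)q(B,C)=0$. If $q(A,B)=0$, divide by $s$ and let $s\to0$, with the same conclusion. $\square$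

## 4. The planar bound, and where the planar argument stops

For $d\ge2$ fix an irreducible tuple $(P_1,\dots,P_d)$ with $V(P_1,\dots,P_d)=m$. For $i\ne j$ put
$$c_{ij}=V\big(P_j,P_j,(P_k)_{k\ne i,j}\big),\qquad c_{ii}=m.$$
So $c_{ij}$ arises from the mixed volume by deleting $P_i$ and doubling $P_j$. Two bounds are immediate:
$$c_{ij}\ge1,\tag{4}$$
$$c_{ij}c_{ji}\le m^2\quad(i\ne j),\qquad\text{hence } c_{ij}\le m^2.\tag{5}$$
For (4), we check Fact 2. A subfamily that contains $P_j$ once or twice, together with $P_k$ for $k\in J\subseteq[d]\setminus\{i,j\}$, has at most $|J|+2$ members. As $\{j\}\cup J$ is a proper nonempty subset of $[d]$, its sum has dimension at least $|J|+2$ by (3). Subfamilies without $P_j$ are fine because $V(P_1,\dots,P_d)>0$. So $c_{ij}>0$, and it is an integer. For (5), apply Fact 3 to $P_i,P_j$ and $R=(P_k)_{k\ne i,j}$: here $c_{ij}=V(P_j,P_j,R)$, $c_{ji}=V(P_i,P_i,R)$ and $V(P_i,P_j,R)=m$.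

**Theorem 2(a), $d=1,2$.** For $d=1$, $\mathrm{Vol}(P_1)=V(P_1)=m$. For $d=2$, $c_{12}=\mathrm{Vol}(P_2)$ and $c_{21}=\mathrm{Vol}(P_1)$ are integers $x,y\ge1$ with $xy\le m^2$. From $(x-1)(y-1)\ge0$ we get $x+y\le xy+1\le m^2+1$, so $\mathrm{Vol}(P_1+P_2)=x+y+2m\le(m+1)^2$. With (1) this is $b_2(m)=(m+1)^2$.

It is natural to repeat this in dimension $3$. Write $t_i=\mathrm{Vol}(P_i)$. By (2),
$$\mathrm{Vol}(P_1+P_2+P_3)=t_1+t_2+t_3+3\sum_{i\ne j}c_{ij}+6m,\tag{6}$$
since $c_{ij}=V(P_j,P_j,P_k)$ with $\{i,j,k\}=\{1,2,3\}$. The target is $(m+2)^3=m^3+6m^2+12m+8$. The argument stops at two points.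

First, the $t_i$. Lemma 1 and (5) give $t_i^2t_j\le V(P_i,P_i,P_j)^3\le m^6$. If some $t_j\ge1$ with $j\ne i$, this says $t_i\le m^3$. But an irreducible triple may contain two-dimensional polytopes, and if $t_j=0$ for both $j\ne i$ the inequality says nothing about $t_i$.

Second, even if we grant $t_i\le m^3$, the estimate is too weak. Lemma 1 and (5) give $t_j\le m^2$ for all but a largest one, because $t_i\ge t_j$ implies $t_j^3\le t_i^2t_j\le m^6$. Each pair contributes $c_{ij}+c_{ji}\le m^2+1$. The total is $m^3+2m^2+9(m^2+1)+6m$, which exceeds the target by $5m^2-6m+1=(5m-1)(m-1)>0$ for $m\ge2$.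

So for $d=3$ we need a new source of volume bounds that also works for flat polytopes and gains a constant factor. Sections 7 to 9 supply it. In dimension $4$ and above, no repair is possible for small $m$, and the reason is again a flat polytope. We begin there.

## 5. A truncated simplex in dimension four

The third family in Section 1 was large because a flat polytope does not see one direction. Irreducibility forbids a set of $|I|$ polytopes with an $|I|$-dimensional sum, but it allows two copies of a three-dimensional body in $\mathbb R^4$. So we take two copies of $D=\mathrm{conv}(0,e_1,e_2,e_3)$, which do not see $e_4$, and two copies of $Q=\mathrm{conv}(0,2e_1,2e_2,2e_3,e_4)$, which has volume $8$.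

**Proof of Theorem 1.** Write points as $(x,z)$ with $x\in\mathbb R^3$, $z\in\mathbb R$, and $|x|=x_1+x_2+x_3$.

**Step 1: irreducibility.** A subfamily of copies of $D$ has one or two members and a three-dimensional sum. Every proper subfamily that contains $Q$ has at most three members and a four-dimensional sum. So no proper nonempty subfamily has sum of dimension equal to its size. Also the whole family has a four-dimensional sum, so the condition in Fact 2 holds and the mixed volume is positive.

**Step 2: the volume of $\lambda D+\mu Q$.** Since $Q=\{x,z\ge0,\ |x|+2z\le2\}$, the slice of $\mu Q$ at height $z\in[0,\mu]$ is $2(\mu-z)\Delta_3$. Since $D$ lies at height $0$, the slice of $\lambda D+\mu Q$ at height $z$ is $(\lambda+2(\mu-z))\Delta_3$. The Euclidean volume of $\Delta_3$ is $\frac16$, so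
$$\mathrm{Vol}(\lambda D+\mu Q)=24\int_0^\mu\frac{(\lambda+2(\mu-z))^3}{6}\,dz=\frac{(\lambda+2\mu)^4-\lambda^4}{2}=4\lambda^3\mu+12\lambda^2\mu^2+16\lambda\mu^3+8\mu^4.$$

**Step 3: reading off.** Comparing with (2), $\binom42V(D,D,Q,Q)=12$, so $V(D,D,Q,Q)=2$. With $\lambda=\mu=2$, $\mathrm{Vol}(D+D+Q+Q)=\frac{6^4-2^4}2=640$. $\blacksquare$

The number $640$ has a simple shape. The sum is $S=\{x,z\ge0,\ |x|+2z\le6,\ z\le2\}$: the simplex $\{x,z\ge0,\ |x|+2z\le6\}$ of volume $6^4/2=648$, with its tip $z\ge2$, of volume $2^4/2=8$, cut off. The other coefficients in Step 2 give $V(D,D,D,Q)=1$, $V(D,Q,Q,Q)=4$ and $V(Q,Q,Q,Q)=8$; we will use them later.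

## 6. Copies of $D$ and $Q$ in every dimension

Now let $m\ge2$, $1\le t\le d-1$ and $r=d-t$. Put
$$D=\mathrm{conv}(0,e_1,\dots,e_r),\qquad Q=\mathrm{conv}(0,me_1,\dots,me_r,e_{r+1},\dots,e_d),$$
and take $r-1$ copies of $D$ and $t+1$ copies of $Q$, a $d$-tuple in total. Theorem 1 is the case $d=4$, $m=2$, $t=1$.

**Step 1: irreducibility.** A nonempty subfamily of copies of $D$ only has at most $r-1$ members, and its sum has dimension $r$. A proper subfamily containing $Q$ has at most $d-1$ members, and its sum has dimension $d$. So no proper nonempty subfamily has sum of dimension equal to its size; and since the full sum has dimension $d$, Fact 2 gives $V>0$.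

**Step 2: mixed volumes.** Write points as $(x,z)\in\mathbb R^r\times\mathbb R^t$ and $|x|,|z|$ for coordinate sums. Then $Q=\{x,z\ge0,\ |x|+m|z|\le m\}$, and for $\lambda,\mu\ge0$ the fibre of $\lambda D+\mu Q$ over $z\ge0$ with $|z|\le\mu$ is $(\lambda+m(\mu-|z|))\Delta_r$. The set of $z\ge0$ in $\mathbb R^t$ with $|z|\le s$ has Euclidean volume $s^t/t!$, so integrating a function of $|z|$ means integrating against $\frac{s^{t-1}}{(t-1)!}ds$. With $\sigma=\mu-s$,
$$\mathrm{Vol}(\lambda D+\mu Q)=\frac{d!}{r!}\int_0^\mu(\lambda+m\sigma)^r\frac{(\mu-\sigma)^{t-1}}{(t-1)!}\,d\sigma .$$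
Expand $(\lambda+m\sigma)^r$ and use $\int_0^\mu\sigma^k\frac{(\mu-\sigma)^{t-1}}{(t-1)!}d\sigma=\frac{k!}{(k+t)!}\mu^{k+t}$. The coefficient of $m^k\lambda^{r-k}\mu^{t+k}$ is $\frac{d!}{r!}\cdot\frac{r!}{k!(r-k)!}\cdot\frac{k!}{(k+t)!}=\binom d{t+k}$, because $r-k=d-(t+k)$. Hence
$$\mathrm{Vol}(\lambda D+\mu Q)=\sum_{k=0}^r\binom d{t+k}m^k\lambda^{r-k}\mu^{t+k},\qquad V(D^{r-k},Q^{t+k})=m^k\quad(0\le k\le r).$$
For $k=1$: our tuple has mixed volume $V(D^{r-1},Q^{t+1})=m$.

**Step 3: the volume of the sum.** Let $S$ be the sum of the tuple. Put $\lambda=r-1$, $\mu=t+1$, $j=t+k$, and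
$$N=(t+1)m+(r-1)=m+d-1+t(m-1),\qquad p=\frac{(t+1)m}N .$$
Then $1-p=(r-1)/N$, and (with $0^0=1$ if $r=1$)
$$\mathrm{Vol}(S)=m^{-t}\sum_{j=t}^d\binom dj\big((t+1)m\big)^j(r-1)^{d-j}=m^{-t}N^d\;\mathbb P\big(\mathrm{Bin}(d,p)\ge t\big).\tag{7}$$
For $t=1$ only the term $j=0$ is missing from the binomial expansion of $N^d=(2m+d-2)^d$, so
$$\mathrm{Vol}(S)=\frac{(2m+d-2)^d-(d-2)^d}m.\tag{8}$$

For $d=3$, (8) gives $8m^2+12m+6$, which is smaller than $(m+2)^3$ by $m^3-2m^2+2=m^2(m-2)+2>0$. For instance $62<64$ when $m=2$. From $d=4$ on, the situation changes.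

**Proof of Theorem 2(b), the inequality.** Let $d\ge4$ and $2\le m\le2^{d-2}$. Dividing (8) by $(m+d-1)^d$ and multiplying by $m$, we have to show
$$\rho(m)-\Big(\frac{d-2}{m+d-1}\Big)^d>m,\qquad\text{where}\quad\rho(m)=\Big(\frac{2m+d-2}{m+d-1}\Big)^d .$$

**Step 1: the subtracted term is below $0.05$.** For $m\ge2$ it is at most $(1-\frac3{d+1})^d$. By $\ln(1-x)\le-x-\frac{x^2}2$ for $0\le x<1$,
$$d\ln\Big(1-\frac3{d+1}\Big)\le-\frac{3d}{d+1}-\frac{9d}{2(d+1)^2}.$$
Now $\frac{3d}{d+1}=3-\frac3{d+1}$, and $\frac{9d}{2(d+1)^2}\ge\frac3{d+1}$ is equivalent to $9d\ge6d+6$, that is, $d\ge2$. So the right side is at most $-3$, and the term is at most $e^{-3}<0.05$. As $m\ge2$ gives $0.025\,m\ge0.05$, it suffices to show $\rho(m)>1.025\,m$.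

**Step 2: reduction to the endpoints.** Let $f(m)=\ln\rho(m)-\ln m$ for real $m\ge1$. Then
$$f'(m)=d\Big(\frac2{2m+d-2}-\frac1{m+d-1}\Big)-\frac1m=\frac{d^2}{(2m+d-2)(m+d-1)}-\frac1m$$
has the sign of
$$d^2m-(2m+d-2)(m+d-1)=-2m^2+(d^2-3d+4)m-(d-1)(d-2)=-2(m-1)\Big(m-\tfrac{(d-1)(d-2)}2\Big).$$
Since $\frac{(d-1)(d-2)}2\ge3$, on $[1,\infty)$ the function $f$ first increases and then decreases. So its minimum on $[2,2^{d-2}]$ is attained at an endpoint, and it suffices to check $\rho(m)>1.025\,m$ there.

**Step 3: $m=2$.** Here $\rho(2)=\big(1+\frac1{d+1}\big)^d=\big(1+\frac1{d+1}\big)^{d+1}\big/\big(1+\frac1{d+1}\big)$. The numerator increases and the denominator decreases with $d$, so $\rho(2)\ge(6/5)^4=2.0736>2.05$.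

**Step 4: $m=2^{d-2}$.** For $d=4$: $\rho(4)=(10/7)^4=4.164\ldots>4.1$. For $d=5$: $\rho(8)=(19/12)^5>9.9>8.2$. For $d=6$: $\rho(16)=(12/7)^6>25>16.4$. For $d\ge7$, Bernoulli's inequality gives
$$\rho=2^d\Big(1-\frac d{2(m+d-1)}\Big)^d\ge2^d\Big(1-\frac{d^2}{2(2^{d-2}+d-1)}\Big).$$
The last fraction is $49/76<0.65$ for $d=7$. For $d\ge8$ it is at most $d^2/2^{d-1}\le\frac12$, since $d^2/2^{d-1}$ equals $\frac12$ at $d=8$ and decreases afterwards, as $(d+1)^2\le2d^2$. So $\rho\ge0.35\cdot2^d=1.4\cdot2^{d-2}>1.025\cdot2^{d-2}$. $\blacksquare$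

The "if and only if" in (b) follows once (a) is proved for $d=3$, in Section 12.

**Proof of the lower bound in Theorem 2(d).** Here $m\ge2$ is fixed, and we let $t$ grow with $d$.

**Step 1: the probability in (7) is at least $\frac1{d+1}$.** If $p=1$, it is $1$. Let $p<1$. Since $N=(t+1)m+(d-1-t)\le dm$, we have $p\ge\frac{t+1}d$. The ratio $\mathbb P(\mathrm{Bin}(d,p)=k)/\mathbb P(\mathrm{Bin}(d,p)=k-1)=\frac{(d-k+1)p}{k(1-p)}$ is at least $1$ exactly when $k\le(d+1)p$. So $\lfloor(d+1)p\rfloor$ is a most likely value, and it is at least $t+1$ because $(d+1)p>t+1$. Being the largest of $d+1$ probabilities with sum $1$, its probability is at least $\frac1{d+1}$. Hence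
$$b_d(m)\ge\frac{m^{-t}}{d+1}\big(m+d-1+t(m-1)\big)^d\qquad(1\le t\le d-1).$$

**Step 2: the best choice of $t$.** Let $g(\tau)=\ln(1+\tau(m-1))-\tau\ln m$. It is strictly concave with $g(0)=g(1)=0$, so its maximum is positive and attained at some $\tau\in(0,1)$. There $g'(\tau)=0$, i.e. $1+\tau(m-1)=\frac{m-1}{\ln m}$, so $\tau\ln m=1-\frac{\ln m}{m-1}$. The maximal value is
$$\ln\frac{m-1}{\ln m}-1+\frac{\ln m}{m-1}=\ln\kappa_m .$$
In particular $\kappa_m>1$. Take $t=\lfloor\tau d\rfloor$, which lies in $[1,d-1]$ for large $d$. By Step 1,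
$$\Big(\frac{b_d(m)}{(m+d-1)^d}\Big)^{1/d}\ge m^{-t/d}(d+1)^{-1/d}\Big(1+\frac{t(m-1)}{m+d-1}\Big)\longrightarrow m^{-\tau}\big(1+\tau(m-1)\big)=e^{g(\tau)}=\kappa_m .\qquad\blacksquare$$

## 7. The integer vectors attached to a tuple

From here on, $d\ge2$, the tuple $(P_1,\dots,P_d)$ is irreducible with mixed volume $m$, and $S=P_1+\dots+P_d$. To bound $\mathrm{Vol}(S)$ we need inequalities that see flat polytopes. They come from the linear functional $K\mapsto V(K,(P_j)_{j\ne i})$, written out by Fact 4.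

**Definition 3 (associated vectors).** Let $W_i$ be the set of all $\mu(u)u$, where $u$ is primitive and $\mu(u)>0$ is the normalized lattice mixed volume of the faces $P_j^u$, $j\ne i$. For a convex body $K$ write $W_i\cdot K=\sum_{w\in W_i}h_K(w)$.

Fact 4 says $V(K,(P_j)_{j\ne i})=W_i\cdot K$. The numbers $\mu(u)$ are integers by Fact 1. If $\mu(u)>0$ then the face $\big(\sum_{j\ne i}P_j\big)^u=\sum_{j\ne i}P_j^u$ has dimension $d-1$; since $\sum_{j\ne i}P_j$ has dimension $d$ by (3), $u$ is one of its finitely many facet normals. So $W_i$ is a finite set of distinct nonzero integer vectors, and it has two further properties.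

The vectors sum to zero: $V(K+p,(P_j)_{j\ne i})=V(K,(P_j)_{j\ne i})$ for all $p$, and the difference of the two sides is $\langle p,\sum_{w\in W_i}w\rangle$.

The vectors span $\mathbb R^d$: otherwise some $v\ne0$ is orthogonal to all of them, and $V([0,v],(P_j)_{j\ne i})=\sum_w\max(0,\langle v,w\rangle)=0$. But the condition of Fact 2 holds for this tuple: for nonempty $I\subseteq[d]\setminus\{i\}$, $\dim([0,v]+\sum_{j\in I}P_j)\ge|I|+1$ by (3), and $\dim[0,v]=1$. So the mixed volume is positive, a contradiction.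

**Definition 4 (standard).** $W_i$ is *standard* if $W_i=\{b_1,\dots,b_d,-(b_1+\dots+b_d)\}$ for a basis $b_1,\dots,b_d$ of $\mathbb Z^d$.

For $(P_1,P_2)=(\Delta_2,2\Delta_2)$ we get $W_2$ from $P_1=\Delta_2$, whose edges have lattice length $1$: $W_2=\{-e_1,-e_2,e_1+e_2\}$, which is standard. From $P_2$ we get $W_1=\{-2e_1,-2e_2,2e_1+2e_2\}$, which is not.

Next take $(D,D,Q,Q)$ from Theorem 1 and compute $W_3$, from the bodies $D,D,Q$. Here $2D+Q=\{x,z\ge0,\ z\le1,\ |x|+2z\le4\}$, so the candidates for $u$ are $-e_1,\dots,-e_4$, $e_4$ and $(1,1,1,2)$. For $e_4$ the face of $Q$ is a point, so $\mu(e_4)=0$. For $-e_4$ the faces are $D,D$ and $2D$, so $\mu(-e_4)=V(D,D,2D)=2$. For $-e_1$ the faces are $\mathrm{conv}(0,e_2,e_3)$ twice and $\mathrm{conv}(0,2e_2,2e_3,e_4)$. This is the three-dimensional case $t=1$, $m=2$ of Section 6 with $k=0$, so $\mu(-e_1)=1$; the same holds for $-e_2,-e_3$ by symmetry. Since the vectors sum to zero, $\mu(1,1,1,2)=1$. Thus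
$$W_3=\{-e_1,-e_2,-e_3,-2e_4,(1,1,1,2)\},$$
which is not standard: the first four vectors have determinant of absolute value $2$. As a check, $W_3\cdot Q=h_Q(1,1,1,2)=2=V(Q,D,D,Q)$ and $W_3\cdot D=1=V(D,D,D,Q)$.

## 8. A volume bound from zero-sum integer vectors

A zero-sum spanning set $W$ confines $K$ to a simplex whose size is $\sum_{w\in W}h_K(w)$. The point of the next lemma is the factor $\frac12$ when $W$ is not standard.

**Lemma 3.** Let $d\ge2$, let $W\subset\mathbb Z^d\setminus\{0\}$ be a finite spanning set with $\sum_{w\in W}w=0$, let $K$ be a convex body and $n=\sum_{w\in W}h_K(w)$. Then $\mathrm{Vol}(K)\le n^d$. If $W$ is not standard (in the sense of Definition 4), then $\mathrm{Vol}(K)\le\frac12n^d$.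

*Proof.* **Step 1: a simplex around $K$.** Consider a finite family of integer vectors (repetitions allowed) with sum zero, and linearly independent members $w_1,\dots,w_d$ of it. Let $w_0=-(w_1+\dots+w_d)$, the sum of the remaining members. By subadditivity of $h_K$, the number $n'=\sum_{i=0}^dh_K(w_i)$ is at most the sum of $h_K$ over the family. Use the coordinates $y_i=h_K(w_i)-\langle x,w_i\rangle$, $1\le i\le d$. On $K$ we have $y_i\ge0$ and
$$\sum_{i=1}^dy_i=\sum_{i=1}^dh_K(w_i)+\langle x,w_0\rangle\le n'.$$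
So in these coordinates $K$ lies in $n'\Delta_d$. The change of coordinates multiplies volume by $|\det(w_1,\dots,w_d)|$, hence
$$\mathrm{Vol}(K)\le\frac{n'^d}{|\det(w_1,\dots,w_d)|}.\tag{9}$$
Applied to $W$, this gives $\mathrm{Vol}(K)\le n^d$, and $\mathrm{Vol}(K)\le\frac12n^d$ if some $d$ vectors of $W$ have determinant of absolute value at least $2$.

**Step 2: normal form in the remaining case.** Assume $W$ is not standard and all $d\times d$ determinants from $W$ are in $\{0,\pm1\}$. Some $d$ members form a basis of $\mathbb Z^d$. After a unimodular change of coordinates (and the dual change for $K$, which preserves volume and support numbers) they are $-e_1,\dots,-e_d$. Let $u_1,\dots,u_k$ be the other members. Replacing $-e_i$ by $u_j$ gives determinant $\pm$ the $i$-th entry of $u_j$, so all entries lie in $\{0,\pm1\}$. The $u_j$ sum to $\varepsilon=(1,\dots,1)$, so $k\ge1$. If $k=1$, then $u_1=\varepsilon$ and $W$ is standard; so $k\ge2$.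

**Step 3: a useful $u$.** We claim that some $u_j\ne\varepsilon$ has an entry equal to $1$. The first entries sum to $1$, so some $u_j$ has first entry $1$. If it is not $\varepsilon$, we are done. If it is $\varepsilon$, the remaining $u$'s (at least one) are nonzero with sum $0$. In a coordinate where one of them is nonzero, one of them is positive, i.e. has an entry $1$, and it differs from $\varepsilon$ because the elements of $W$ are distinct.

Fix such a $u$, and let $u'=\varepsilon-u$ be the sum of the other $u_j$. The family $-e_1,\dots,-e_d,u,u'$ has sum zero, and by subadditivity the sum of $h_K$ over it is at most $n$.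

**Step 4: $u$ has an entry $-1$.** Say in position $i$. Then $u'_i=2$, and the vectors $-e_j$ ($j\ne i$) and $u'$ have determinant $\pm2$. By (9) for this family, $\mathrm{Vol}(K)\le\frac12n^d$.

**Step 5: $u$ has entries $0$ and $1$ only.** Then $u$ is the indicator vector of a set $A$ with $a=|A|$ and $1\le a\le d-1$, and $u'$ is that of its complement, of size $b=d-a$. Translate $K$ so that $h_K(-e_i)=0$ for all $i$; this does not change $n$ or the sum over our family, as both sets of vectors sum to zero. Now $K\subset\{x\ge0\}$, so $g=h_K(u)\ge0$, $g'=h_K(u')\ge0$, $g+g'\le n$, and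
$$K\subset\Big\{x\ge0,\ \sum_{i\in A}x_i\le g,\ \sum_{i\notin A}x_i\le g'\Big\}.$$
This product of two simplices has Euclidean volume $\frac{g^a}{a!}\frac{g'^b}{b!}$. By the weighted inequality of arithmetic and geometric means, $g^ag'^b$ under $g+g'\le n$ is largest at $g=\frac adn$, $g'=\frac bdn$. Hence
$$\mathrm{Vol}(K)\le\binom dag^ag'^b\le n^d\binom da\Big(\frac ad\Big)^a\Big(\frac bd\Big)^b=n^d\,\mathbb P\big(\mathrm{Bin}(d,\tfrac ad)=a\big).$$
The probabilities of the values $a-1$ and $a+1$ are
$$\frac a{b+1}\cdot\frac ba=\frac b{b+1}\ge\frac12\qquad\text{and}\qquad\frac b{a+1}\cdot\frac ab=\frac a{a+1}\ge\frac12$$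
times that of $a$. The three together are at most $1$, so the probability of $a$ is at most $\frac12$. $\square$

Apply the lemma to $W_i$. By definition $W_i\cdot P_j=V(P_j,(P_k)_{k\ne i})=c_{ij}$, also for $j=i$. Since $h_S=\sum_jh_{P_j}$, we have $W_i\cdot S=\sum_jc_{ij}$. Therefore, for all $i,j$,
$$\mathrm{Vol}(S)\le\Big(\sum_{j=1}^dc_{ij}\Big)^d,\qquad\mathrm{Vol}(P_j)\le c_{ij}^d,\tag{10}$$
and both right-hand sides can be halved if $W_i$ is not standard. This holds for flat polytopes as well, which is what Section 4 was missing.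

For $(D,D,Q,Q)$ the mixed volumes from Section 5 give the rows $(c_{1j})=(2,2,4,4)$ and $(c_{3j})=(1,1,2,2)$. Since $W_3$ is not standard, row $3$ gives $\mathrm{Vol}(S)\le\frac12\cdot6^4=648$. The true value is $640$, and the bound is the untruncated simplex of Section 5.

## 9. Standard vectors, and mixed volumes with repeated arguments

The next lemma disposes of the standard case, where the factor $\frac12$ is missing.

**Lemma 4.** If $W_i$ is standard for some $i$, then $\mathrm{Vol}(S)\le(m+d-1)^d$.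

*Proof.* Let $W_i=\{b_1,\dots,b_d,-\sum_kb_k\}$, let $(b_k^*)$ be the dual basis, which lies in $\mathbb Z^d$, and let $\Delta'=\mathrm{conv}(0,-b_1^*,\dots,-b_d^*)$. Then $h_{\Delta'}(b_k)=0$ and $h_{\Delta'}(-\sum_kb_k)=1$, so $W_i\cdot\Delta'=1$. Fix $j\ne i$ and put $R=(P_k)_{k\ne i,j}$. Then $V(\Delta',P_j,R)=W_i\cdot\Delta'=1$, and Fact 3 gives
$$V(\Delta',\Delta',R)\,V(P_j,P_j,R)\le1 .$$
The first factor is positive by Fact 2, because any subfamily containing $\Delta'$ has a $d$-dimensional sum, and other subfamilies are subfamilies of the original tuple. The second factor is $c_{ij}\ge1$ by (4). Both are integers, so $c_{ij}=1$. Hence $\sum_jc_{ij}=m+d-1$, and (10) gives the claim. $\square$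

For large $m$ we also need to bound every mixed volume that occurs in (2). In (5) one argument is missing; in general several are. The parameter below is the number $z$ of missing arguments, and the aim is the exponent $z+1$ of $m$.

**Lemma 5.** Let $a\in\mathbb Z_{\ge0}^d$ with $\sum_ia_i=d$, let $V(a)=V(P_1^{a_1},\dots,P_d^{a_d})$, $I=\{i:a_i>0\}$ and $z=d-|I|$. Then
$$V(a)\le2^{z(z-1)/2}\,|I|^z\,m^{z+1}.$$

*Proof.* If $z=0$, all $a_i=1$ and $V(a)=m$. Let $z\ge1$, let $[d]\setminus I=\{k_1,\dots,k_z\}$, put $X=\sum_{i\in I}P_i$, and write $P_I$ for $(P_i)_{i\in I}$.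

**Step 1: collect the repetitions in $X$.** We claim $V(a)\le V(X^z,P_I)$. Beyond one copy of each $P_i$, $i\in I$, the tuple $a$ has $\sum_{i\in I}(a_i-1)=d-|I|=z$ further arguments. Expanding $X^z$ by multilinearity gives nonnegative terms, one of which is $V(a)$. If $\dim X<d$, then all arguments of $V(X^z,P_I)$ lie in translates of a proper subspace and the right side is $0$ by Fact 2. So let $\dim X=d$. Then every mixed volume whose arguments are copies of $X$ and polytopes $P_j$ with distinct indices is positive by Fact 2: subfamilies containing $X$ have $d$-dimensional sum, the others are subfamilies of the original tuple.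

**Step 2: replace the copies of $X$ by the missing polytopes, one at a time.** Put $E_s=V(X^{z-s},P_{k_1},\dots,P_{k_s},P_I)$, so $E_0=V(X^z,P_I)$ and $E_z=m$. Fix $s<z$ and $k=k_{s+1}$. The numbers $E_s$ and $E_{s+1}$ differ in one argument, $X$ against $P_k$, and share $z-s-1$ further copies of $X$. Lemma 2 with $A=X$, $B=P_k$, $C=P_l$ gives, when the denominators are positive,
$$\frac{V(X,X,R')}{V(P_k,X,R')}\le2\,\frac{V(X,P_l,R')}{V(P_k,P_l,R')}.$$
So a common copy of $X$ can be replaced by $P_l$ at the cost of a factor $2$. Do this $z-s-1$ times, with $l=k_{s+2},\dots,k_z$; the denominators are positive by Step 1. The remaining numerator is $V(X,(P_j)_{j\ne k})$ and the denominator is $V(P_1,\dots,P_d)=m$. As $k\notin I$,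
$$\frac{E_s}{E_{s+1}}\le2^{z-s-1}\,\frac{V(X,(P_j)_{j\ne k})}m=2^{z-s-1}\,\frac{\sum_{i\in I}c_{ki}}m\le2^{z-s-1}\,|I|\,m,$$
by (5).

**Step 3: multiply.** The product over $s=0,\dots,z-1$ is $E_0/m\le2^{z(z-1)/2}|I|^zm^z$. $\square$

## 10. The bound $((2d-1)m)^d$

By (10) it is enough to find one row of the matrix $(c_{ij})$ with a small sum. Lemma 2 provides an approximate multiplicativity that makes a well-chosen row small.

**Proof of the upper bound in Theorem 2(d).** Let $r_{ij}=c_{ij}/m>0$. Then $r_{ii}=1$, and $r_{ij}r_{ji}\le1$ by (5).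

**Step 1: $r_{ij}r_{jk}\le2r_{ik}$ for distinct $i,j,k$.** Apply Lemma 2 with $A=P_j$, $B=P_i$, $C=P_k$, $R=(P_k,(P_l)_{l\ne i,j,k})$. Then $V(A,A,R)$ lacks $P_i$ and has $P_j$ twice, so it is $c_{ij}$. Next, $V(B,C,R)$ lacks $P_j$ and has $P_k$ twice, so it is $c_{jk}$. Also $V(A,B,R)=m$, and $V(A,C,R)$ lacks $P_i$ and has $P_k$ twice, so it is $c_{ik}$. Thus $c_{ij}c_{jk}\le2m\,c_{ik}$.

**Step 2: a row with all entries at most $2m$.** Choose $i$ for which $\prod_kr_{ik}$ is smallest. Suppose $r_{ij}>2$ for some $j\ne i$. We compare row $j$ with row $i$. For $k\ne i,j$, Step 1 gives $r_{jk}\le2r_{ik}/r_{ij}<r_{ik}$. For the column $i$, $r_{ji}\le1/r_{ij}<1=r_{ii}$. For the column $j$, $r_{jj}=1<r_{ij}$. So row $j$ has a smaller product, a contradiction. Hence $c_{ij}\le2m$ for all $j\ne i$, and (10) gives $\mathrm{Vol}(S)\le(m+2(d-1)m)^d=((2d-1)m)^d$. $\blacksquare$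

## 11. Mixed volume one, and large mixed volume

**Proof of Theorem 2(c).** By (1) only upper bounds are needed.

**Step 1: $m=1$.** By (4) and (5) all $c_{ij}=1$, so (10) gives $\mathrm{Vol}(S)\le d^d=(1+d-1)^d$.

**Step 2: $m\ge m_0(d)$, the sizes of the terms.** By Lemma 4 we may assume that no $W_i$ is standard. Let $t_i=\mathrm{Vol}(P_i)$. The halved form of (10) with $c_{ii}=m$ gives $t_i\le\frac12m^d$. Put $C=2^{(d-2)(d-3)/2}d^{d-2}$. If $a$ has at least two positive entries, then $z\le d-2$ in Lemma 5, and since $z(z-1)/2$ is nondecreasing in the integer $z\ge0$, $V(a)\le Cm^{d-1}$. So every mixed volume in (2) other than the $t_i$ is at most $Cm^{d-1}$.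

**Step 3: at most one $t_i$ is large.** For $i\ne j$, Lemma 1 gives $\min(t_i,t_j)^d\le t_i^{d-1}t_j\le V(P_i^{d-1},P_j)^d$. So $\min(t_i,t_j)\le V(P_i^{d-1},P_j)\le Cm^{d-1}$ by Step 2. Hence at most one $t_i$ exceeds $Cm^{d-1}$.

**Step 4: summation.** Among the $d^d$ terms of $\mathrm{Vol}(S)$ in (2), all but at most one are at most $Cm^{d-1}$, and the exceptional one is at most $\frac12m^d$. So
$$\mathrm{Vol}(S)\le\tfrac12m^d+d^dCm^{d-1}\le m^d\le(m+d-1)^d\qquad\text{if }m\ge2d^dC,$$
and $2d^dC=2^{1+(d-2)(d-3)/2}d^{2d-2}=m_0(d)$. $\blacksquare$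

## 12. Dimension three

We return to (6) and finish Theorem 2(a). The missing inputs from Section 4 are now available: (10) bounds $t_j$ even when the other polytopes are flat, and the factor $\frac12$ leaves room for the terms of order $m^2$.

**Proof of Theorem 2(a), $d=3$.** The case $m=1$ is in (c), and the lower bound is (1). Let $m\ge2$ and $t_i=\mathrm{Vol}(P_i)$.

**Step 1: reductions.** By Lemma 4 we may assume that no $W_i$ is standard. If some row has $c_{ij}=1$ for both $j\ne i$, then (10) gives $\mathrm{Vol}(S)\le(m+2)^3$. So assume that every row has at most one off-diagonal entry equal to $1$.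

**Step 2: bounds for the $t_i$.** By the halved form of (10), $t_j\le\frac12c_{jj}^3=\frac12m^3$. If $c_{ij}=1$ for some $i\ne j$, then $t_j\le\frac12$, so $t_j=0$ because $t_j$ is an integer. If $t_i\ge t_j$ with $i\ne j$, then $t_j^3\le t_i^2t_j\le V(P_i,P_i,P_j)^3\le m^6$ by Lemma 1 and (5). So all $t_i$ except possibly a largest one are at most $m^2$. Therefore
$$t_1+t_2+t_3\le\tfrac12m^3+2m^2,\qquad\text{and}\quad t_1+t_2+t_3\le\tfrac12m^3+m^2\ \text{ if some off-diagonal entry is }1,$$
since in the second case the smallest $t_j$ is $0$.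

**Step 3: bounds for pairs.** As in the plane, $c_{ij}+c_{ji}\le m^2+1$. If both entries are at least $2$, let $q$ be the smaller one. Then $q^2\le c_{ij}c_{ji}\le m^2$, so $2\le q\le m$, and the sum is at most $q+m^2/q$. This function is convex in $q$, with values $2+\frac{m^2}2$ at $q=2$ and $2m$ at $q=m$, and $2m\le2+\frac{m^2}2$ because $(m-2)^2\ge0$. Hence $c_{ij}+c_{ji}\le2+\frac{m^2}2$.

**Step 4: count the pairs with an entry $1$.** Let $e$ be the number of pairs $\{i,j\}$ with $\min(c_{ij},c_{ji})=1$, and $\delta=(m+2)^3-\mathrm{Vol}(S)$. We show $\delta>0$ in each case, inserting Steps 2 and 3 into (6).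

If $e=0$: $3\sum_{i\ne j}c_{ij}\le9\big(2+\frac{m^2}2\big)=18+\frac92m^2$, so
$$\delta\ge m^3+6m^2+12m+8-\big(\tfrac12m^3+2m^2\big)-\big(18+\tfrac92m^2\big)-6m=\tfrac12m^3-\tfrac12m^2+6m-10 .$$

If $e=1$: $3\sum c_{ij}\le3(m^2+1)+6\big(2+\frac{m^2}2\big)=6m^2+15$, so, with $\sum t_i\le\frac12m^3+m^2$,
$$\delta\ge\tfrac12m^3-m^2+6m-7 .$$

If $e=2$: $3\sum c_{ij}\le6(m^2+1)+3\big(2+\frac{m^2}2\big)=\frac{15}2m^2+12$, so, with $\sum t_i\le\frac12m^3+m^2$,
$$\delta\ge\tfrac12m^3-\tfrac52m^2+6m-4 .$$

The three cubics have derivatives $\frac32m^2-m+6$, $\frac32m^2-2m+6$ and $\frac32m^2-5m+6$, with discriminants $1-36$, $4-36$ and $25-36$. All are negative, so the cubics increase. Their values at $m=2$ are $4$, $5$ and $2$. So $\delta>0$ for all $m\ge2$.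

If $e=3$: choose from each of the three pairs one entry equal to $1$. By Step 1 the three chosen entries lie in different rows, one per row. This defines a map $i\mapsto j(i)\ne i$ on $\{1,2,3\}$ with $c_{i\,j(i)}=1$. It has no $2$-cycle, because from each pair only one entry was chosen. So if $j(1)=2$, then $j(2)\ne1$ gives $j(2)=3$, and $j(3)\ne2$ gives $j(3)=1$; the case $j(1)=3$ is symmetric. Thus the map is a $3$-cycle, every column contains an off-diagonal $1$, and $t_1=t_2=t_3=0$ by Step 2. Now $\mathrm{Vol}(S)\le9(m^2+1)+6m$, and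
$$\delta\ge m^3-3m^2+6m-1=m(m^2-3m+6)-1>0,$$
since $m^2-3m+6=(m-\frac32)^2+\frac{15}4>3$.

Hence $b_3(m)=(m+2)^3$ for all $m\ge1$. Together with the cases $d=1,2$ in Section 4 this proves (a). Together with the inequality of Section 6, which for every $d\ge4$ covers at least $m=2$, it shows that the formula $b_d(m)=(m+d-1)^d$ holds for all $m$ in dimension $d$ if and only if $d\le3$. $\blacksquare$
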